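\title{Connectivity of token graphs of graphs with girth at least five}

\begin{abstract}
The $k$-token graph $F_k(G)$ of a graph $G$ has the $k$-subsets of $V(G)$ as vertices, two of them being adjacent when their symmetric difference is a pair of adjacent vertices of $G$. We prove that if $G$ is connected, has order $n$ and girth at least five, and $2\le k\le n-2$, then the connectivity of $F_k(G)$ equals its minimum degree. This confirms a conjecture of Fabila-Monroy, Lea\~nos and Trujillo-Negrete. We also describe what happens for the remaining values of $k$ and for disconnected graphs of girth at least five, and compute the connectivity explicitly for regular graphs when $k$ is at most the girth.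
\end{abstract}

\section{Introduction}

Let $G$ be a simple finite graph of order $n$ and let $1\le k\le n-1$. Place $k$ indistinguishable tokens on distinct vertices of $G$; in one move, a token slides along an edge to an unoccupied vertex. The graph of all states is the \emph{$k$-token graph} $F_k(G)$: its vertices are the $k$-subsets of $V(G)$, and two $k$-subsets are adjacent when their symmetric difference is a pair of adjacent vertices of $G$. Thus $F_1(G)\cong G$.

The moves available at a $k$-set $C$ correspond to the edges of $G$ with exactly one end in $C$. Hence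
\begin{equation}\label{eq:degree}
\deg_{F_k(G)}C=e(C,\overline C),
\end{equation}
where $\overline C=V(G)\setminus C$ and $e(C,\overline C)$ is the number of edges between $C$ and $\overline C$. The minimum degree $\delta(F_k(G))$ is therefore the smallest edge boundary of a $k$-set in $G$.

Write $\kappa(H)$ for the (vertex) connectivity of a graph $H$. Always $\kappa\le\delta$, and equality means that no way of disconnecting $F_k(G)$ is cheaper than blocking every move from a single state. For $k=1$ this is a real restriction on $G$: two disjoint $5$-cycles joined by an edge have connectivity $1$ and minimum degree $2$. With more tokens there is more room to maneuver. It is known that $\kappa(F_k(G))=\delta(F_k(G))$ when $G$ is a tree and when $G$ is complete. Still, equality fails in general.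

\begin{example}\label{ex:cliques}
Let $H$ consist of two copies of $K_m$, $m\ge4$, joined by a new edge $pq$, with $p$ in the first copy. A pair inside one copy and avoiding $p,q$ has boundary $2(m-2)$, and every other pair has boundary at least as large, so $\delta(F_2(H))=2(m-2)$. Two tokens in the first copy, neither of them at $p$, can reach a state with a token in the second copy only through one of the $m-1$ pairs $\{p,x\}$ with $x$ in the first copy. Deleting these pairs therefore disconnects $F_2(H)$, and $\kappa(F_2(H))\le m-1<2(m-2)$.
\end{example}

Replace the two cliques here by two copies of a $d$-regular graph of girth at least five, $d\ge 2$, again joined by an edge $pq$. Each copy has at least $1+d+d(d-1)=1+d^2$ vertices, since the neighbors of a vertex and their further neighbors are all distinct. So the bottleneck, formed by the pairs $\{p,x\}$ with $x$ in the copy of $p$, now has at least $d^2$ elements. This is more than $2d-2$, the degree in the token graph of a pair of adjacent vertices in one copy that avoids $p$ and $q$. This suggests that the absence of short cycles could be enough. The girth of a graph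 is the length of a shortest cycle, and is infinite for acyclic graphs. It was conjectured in \cite{FLT} that girth at least five suffices. We prove this.

\begin{theorem}\label{thm:main}
Let $G$ be a connected graph of order $n$ with girth at least five and let $2\le k\le n-2$. Then $\kappa(F_k(G))=\delta(F_k(G))$.
\end{theorem}

The proof is by contradiction. Take a minimum separating set $S$ and suppose that $|S|<\delta$. We find two states $A,B$ in different components that differ by sliding one token along a path $abc$, and then try to produce $\min(\deg A,\deg B)$ disjoint sets that $S$ must meet. The device that makes this possible uses a second token as a helper, and is shown on a small tree in Section~\ref{sec:idea}. The main trouble is that helpers may be badly placed. In one such case two helpers together still do the job. In all others the count of disjoint sets falls short by just one. This forces $\deg A$ or $\deg B$ to equal $\delta$ and tells us almost exactly where $S$ is, and then the degree bound at a \emph{further} state provides the extra room that we need.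

The hypotheses are used as follows. Connectedness makes $F_k(G)$ connected and brings a distant helper to the path $abc$. The bounds $2\le k\le n-2$ guarantee that a helper exists. The girth enters through the absence of triangles and $4$-cycles. Section~\ref{sec:cons} shows what happens outside the range of $k$ and for disconnected graphs. Example~\ref{ex:cliques} shows that girth three is not enough; the case of girth exactly four is not settled here.

\section{Configurations and separating sets}\label{sec:prelim}

From here to the end of Section~\ref{sec:far}, except in the example of Section~\ref{sec:idea}, $G$, $n$, $k$ are as in Theorem~\ref{thm:main}, $F=F_k(G)$ and $\delta=\delta(F)$. Vertices of $F$ are called \emph{configurations} and their elements \emph{tokens}. We write $N(v)$ for the neighborhood of $v$ in $G$, $P+v$ and $P-v$ for adding or deleting an element of a set, and $\sim$ for adjacency in $G$ or in $F$. If $e$ is an edge of $G$ with exactly one end in $P\subseteq V(G)$, put $P^e=P\triangle e$, viewing $e$ as a $2$-set. An edge is \emph{active} at a configuration $C$ if exactly one of its ends lies in $C$.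 The neighbors of $C$ in $F$ are the configurations $C^e$ for $e$ active at $C$, and they are distinct. We write $p\to q$ for the move of a token from $p$ to an unoccupied neighbor $q$.

Having no cycles of length $3$ or $4$ means:
\begin{itemize}
\item[(G1)] adjacent vertices of $G$ have no common neighbor;
\item[(G2)] distinct vertices of $G$ have at most one common neighbor.
\end{itemize}

\begin{lemma}\label{lem:basic}
The map $C\mapsto V(G)\setminus C$ is an isomorphism $F_k(G)\to F_{n-k}(G)$, and the same edges of $G$ are active at $C$ and at $V(G)\setminus C$. The graph $F$ is connected.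
\end{lemma}

\begin{proof}
Complementation preserves symmetric differences and the property that exactly one end of an edge belongs to the set. For connectedness it suffices to join $C$ to $C-u+v$ for all $u\in C$, $v\notin C$, since such exchanges lead from any $k$-set to any other. Take a path $u=u_0,u_1,\dots,u_m=v$ in $G$ and let $i_1>i_2>\dots>i_s=0$ be the indices of its vertices in $C$. Slide the token at $u_{i_1}$ along the path to $v$, then the token at $u_{i_2}$ to $u_{i_1}$, and so on, and finally the token at $u_0$ to $u_{i_{s-1}}$ (to $v$ if $s=1$). Every vertex passed is unoccupied at that moment, and the result is $C-u+v$.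
\end{proof}

Since $2\le n-k\le n-2$, the hypotheses are preserved when we pass to complements.

\medskip
\noindent\textbf{Standing assumption.} Suppose that $\kappa(F)<\delta$. A complete graph has $\kappa=\delta$, so $F$ is not complete. Let $S$ be a minimum separating set of $F$. Then
\[
1\le |S|=\kappa(F)\le\delta-1 ,
\]
where $S\ne\emptyset$ by Lemma~\ref{lem:basic}. We shall reach a contradiction.

\medskip
We call a set of configurations \emph{connected} if it induces a connected subgraph of $F$, and \emph{free} if it is disjoint from $S$. Two facts are used constantly.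
\begin{itemize}
\item[(S1)] Every $M\in S$ has a neighbor in every component of $F-S$. Otherwise $S\setminus\{M\}$ would still separate $F$.
\item[(S2)] If $A,B$ lie in different components of $F-S$, then every connected set that contains a neighbor of $A$ and a neighbor of $B$ meets $S$. Otherwise $A$ and $B$ would be joined in $F-S$.
\end{itemize}
We would have a contradiction if we found $\delta$ pairwise disjoint sets all of which meet $S$. Some of these will be sets as in (S2); for the others we need the idea of the next section.

\section{The main idea on a small tree}\label{sec:idea}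

Consider the tree in which $b$ has the three neighbors $a$, $c$, $t$, the vertex $a$ is also adjacent to leaves $y_1,\dots,y_p$, the vertex $c$ is also adjacent to leaves $x_1,\dots,x_q$, and $t$ is a leaf ($p,q\ge1$). Take $k=2$, write $uv$ for $\{u,v\}$, and let
\[
A=at,\qquad B=ct .
\]
The neighbors of $A$ are $bt$, $ab$ and $ty_1,\dots,ty_p$; those of $B$ are $bt$, $bc$ and $tx_1,\dots,tx_q$. We show that every set $S$ separating $A$ from $B$ and containing neither has at least $2+\min(p,q)=\min(\deg A,\deg B)$ elements.

Two disjoint connected sets contain neighbors of both: $\{bt\}$ and $\{ab,ac,bc\}$. So $S$ meets each of them. It remains to deal with the neighbors $ty_i$ and $tx_j$. Put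
\[
T_{y_i}=\{ty_i,\ by_i,\ ay_i,\ cy_i\}\cup\{x_jy_i:1\le j\le q\},\qquad
T_{x_j}=\{tx_j,\ bx_j,\ ax_j,\ cx_j\}\cup\{y_ix_j:1\le i\le p\}.
\]
In $T_{y_i}$ the first token has stepped aside to $y_i$, and the helper from $t$ walks to $b$, on to $a$ or $c$, and out to any $x_j$; so $T_{y_i}$ is connected. It consists of configurations containing $y_i$ and no other $y$, so the sets $T_{y_1},\dots,T_{y_p}$ are disjoint from each other and from the two sets above. The same holds for the sets $T_{x_j}$.

The point is that $T_{y_i}$ and $T_{x_j}$ \emph{always meet}, in $x_jy_i$. Seen from $A$, the first token waits at $y_i$ and the helper has gone to $x_j$; seen from $B$ it is the other way around; tokens are indistinguishable. If some $T_{y_i}$ and some $T_{x_j}$ both missed $S$, we could walk from $A$ through $T_{y_i}\cup T_{x_j}$ to $B$ outside $S$. So $S$ meets all the $T_{y_i}$ or all the $T_{x_j}$, and $|S|\ge2+p$ or $|S|\ge2+q$. There was no need to match the vertices $y_i$ with the vertices $x_j$, and $p$, $q$ may be very different. The helper is essential: with one token only, $b$ separates $a$ from $c$.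

In general we need three things: states $A,B$ in different components that differ by sliding a token along a path $abc$ (Section~\ref{sec:slide}); a list of all neighbors of $A$ and $B$ (Section~\ref{sec:local}); and suitable helpers (Sections~\ref{sec:near} and~\ref{sec:far}).

\section{Two moves that share a vertex}\label{sec:slide}

A \emph{slide} at $M\in S$ is a pair of distinct edges $E,E'$, both active at $M$ and sharing a vertex, such that $M^E$ and $M^{E'}$ lie in different components of $F-S$. By (S1) every $M\in S$ has neighbors $M^{E_1}$ and $M^{E_2}$ in different components, but $E_1$ and $E_2$ might be disjoint. In that case the two moves commute. We then count disjoint sets around the resulting $4$-cycle of $F$; since there are too many of them for $S$, one of them is free, and this yields a slide.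

\begin{lemma}\label{lem:slide}
There is a slide at some element of $S$.
\end{lemma}

\begin{proof}
Take $M\in S$ and neighbors $A=M^{E_1}$, $B=M^{E_2}$ in different components. Suppose that $E_1\cap E_2=\emptyset$, as otherwise we are done. Let $Q=E_1\cup E_2$, $R_0=M\setminus Q$ and $M'=M\triangle E_1\triangle E_2$. The configurations $M,A,M',B$ form a $4$-cycle of $F$ in this order, and $M'\in S$ because it is adjacent to both $A$ and $B$.

\emph{The base configuration.} At most one edge $g$ of $G$ joins $E_1$ to $E_2$: two such edges would form, together with $E_1$ or $E_2$ or both, a triangle or a $4$-cycle. Passing from $M$ to $A=M\triangle E_1$ changes the status of exactly one end of $g$, so $g$ is active at exactly one of $M$ and $A$. Choose $C\in\{M,A\}$ at which no edge between $E_1$ and $E_2$ is active. The edges active at $C$ are $E_1$, $E_2$, a set $\mathcal E$ of edges disjoint from $Q$, and a set $\mathcal H$ of edges with exactly one end in $Q$. So $\deg C=2+|\mathcal E|+|\mathcal H|$.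

\emph{The sets.} For $e\in\mathcal E$ let $T_e=\{M^e,A^e,M'^e,B^e\}$. This is defined since $e$ is disjoint from $Q$ and hence active at all of $M,A,M',B$. The set $T_e$ contains a spanning $4$-cycle and neighbors of both $A$ and $B$, so it meets $S$ by (S2). For $h=uo\in\mathcal H$ with $u\in E_i$, $o\notin Q$, let $j=3-i$ and
\[
T_h=\{C^h,\ (C^h)^{E_j}\}.
\]
These are two adjacent configurations, as $h\cap E_j=\emptyset$.

\emph{Disjointness.} The sets $\{M\}$, $\{M'\}$, $T_e$ $(e\in\mathcal E)$, $T_h$ $(h\in\mathcal H)$ are pairwise disjoint. Indeed, $M\ne M'$. The part of a configuration outside $Q$ is $R_0$ for $M$ and $M'$, it is $R_0\triangle e$ in $T_e$, and it is $R_0\triangle\{o\}$ in $T_h$. So it remains to compare $T_h$ and $T_{h'}$ when $h$ and $h'$ have the same end $o$ outside $Q$. Let $D\in T_h$. Since $|C\cap E_1|=|C\cap E_2|=1$, the index $i$ is the unique one with $|D\cap E_i|\in\{0,2\}$. If $|D\cap E_i|=0$, then $u$ is the vertex of $E_i$ in $C$; if $|D\cap E_i|=2$, it is the vertex of $E_i$ not in $C$. So $D$ determines $u$, and therefore $h$.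

\emph{Conclusion.} We have $\deg C\ge\delta>|S|$ disjoint sets, and all of them except possibly some $T_h$ meet $S$. So $T_h\cap S=\emptyset$ for some $h=uo$; let $i,j$ be as above. The configurations $C$ and $C^{E_j}$ are consecutive on the $4$-cycle $M,A,M',B$, so one of them is some $m\in\{M,M'\}$ and the other some $a_0\in\{A,B\}$, and $m^{E_j}=a_0$. The edge $h$ is active at both, and $T_h=\{m^h,a_0^h\}$. Since $T_h$ is free and $a_0^h\sim a_0$, the configuration $m^h$ lies in the component of $a_0$. The other neighbor $m^{E_i}$ of $m$ on the $4$-cycle is the other element of $\{A,B\}$, in another component. The edges $h$ and $E_i$ are active at $m\in S$ and share $u$. This is a slide at $m$.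
\end{proof}

Let $ba$, $bc$ be the edges of a slide at $M\in S$. If $b\notin M$, we replace all configurations (in particular $M$ and the elements of $S$) by their complements and $k$ by $n-k$; by Lemma~\ref{lem:basic} the standing assumption and the slide are preserved. So we may assume $b\in M$, and then $a,c\notin M$ because $ba,bc$ are active. Put $R=M-b$ and $O=\{a,b,c\}$. From now on $A$ and $B$ denote the configurations $M^{ba}$ and $M^{bc}$. Thus, for two distinct components $\mathcal C$, $\mathcal D$ of $F-S$,
\[
abc\ \text{is a path in }G,\quad R\cap O=\emptyset,\quad A=R+a\in\mathcal C,\quad M=R+b\in S,\quad B=R+c\in\mathcal D,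
\]
and $|R|=k-1\ge1$. This is where $2\le k\le n-2$ is used: both for $k$ and for $n-k$ there is a second token. By (G1), $a\not\sim c$.

\section{The local picture}\label{sec:local}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(3,0)--(6,0);
\foreach \x in {0,3,6} {
\draw (\x,0)--(\x-0.5,1.1);
\draw (\x,0)--(\x+0.5,1.1);
\draw (\x,0)--(\x-0.5,-1.1);
\draw (\x,0)--(\x+0.5,-1.1);
\draw[fill=white] (\x-0.5,1.1) circle (0.1);
\draw[fill=white] (\x+0.5,1.1) circle (0.1);
\fill (\x-0.5,-1.1) circle (0.1);
\fill (\x+0.5,-1.1) circle (0.1);
}
\fill (0,0) circle (0.1);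
\draw[fill=white] (3,0) circle (0.1);
\draw[fill=white] (6,0) circle (0.1);
\node at (-0.35,0) {$a$};
\node at (3.4,0.25) {$b$};
\node at (6.35,0) {$c$};
\node at (0,1.5) {$Y$};
\node at (3,1.5) {$V$};
\node at (6,1.5) {$X$};
\node at (0,-1.5) {$Z$};
\node at (3,-1.5) {$W$};
\node at (6,-1.5) {$U$};
\end{tikzpicture}
\caption{The path $abc$ and its neighbors in the configuration $A=R+a$. Filled vertices carry tokens. The sets $Y,V,X$ are the unoccupied neighbors of $a,b,c$ off the path, and $Z,W,U$ the occupied ones; any of them may be empty. Since there are no cycles of length three or four, the six sets are disjoint. Moving the token from $a$ to $c$ gives $B=R+c$.}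
\label{fig:local}
\end{figure}

By (G1) and (G2), every vertex outside $O$ has at most one neighbor in $O$. Hence the six sets
\[
\begin{array}{lll}
Y=N(a)\setminus(R\cup O),& V=N(b)\setminus(R\cup O),& X=N(c)\setminus(R\cup O),\\
Z=N(a)\cap R,& W=N(b)\cap R,& U=N(c)\cap R
\end{array}
\]
are pairwise disjoint (Figure~\ref{fig:local}). Let $\partial$ be the set of edges $pq$ of $G$ with $p\in R$ and $q\notin R\cup O$. We write $[P\,|\,I]$ for the configuration $P\cup I$, where $P\cap O=\emptyset$ and $I\subseteq O$, and write $I$ as a word; $o$ always denotes an element of $O$.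

The situation is symmetric under the \emph{reversal}
\[
a\leftrightarrow c,\quad A\leftrightarrow B,\quad \mathcal C\leftrightarrow\mathcal D,\quad Y\leftrightarrow X,\quad Z\leftrightarrow U ,
\]
which fixes $b$, $R$, $\partial$, $W$ and $V$.

Going through the active edges, the neighbors of $A=[R|a]$ are
\[
M,\quad [R^e|a]\ (e\in\partial),\quad [R-w|ab]\ (w\in W),\quad A_y:=[R+y|\emptyset]\ (y\in Y),\quad A_u:=[R-u|ac]\ (u\in U),
\]
and those of $B=[R|c]$ are
\[
M,\quad [R^e|c]\ (e\in\partial),\quad [R-w|bc]\ (w\in W),\quad B_x:=[R+x|\emptyset]\ (x\in X),\quad B_z:=[R-z|ac]\ (z\in Z).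
\]

\paragraph{Common sets.} The first three kinds of neighbors correspond to each other. Let
\begin{align*}
K_0&=\{[R|b]\},\\
K_e&=\{[R^e|a],[R^e|b],[R^e|c]\}\quad(e\in\partial),\\
K_w&=\{[R-w|ab],[R-w|ac],[R-w|bc]\}\quad(w\in W).
\end{align*}
They are connected and contain neighbors of both $A$ and $B$, so each of them meets $S$ by (S2). They are disjoint, because the sets $R$, $R^e$, $R-w$ are distinct. Let $\mathcal K$ be their union. There are $1+|\partial|+|W|$ of them, and
\begin{equation}\label{eq:degAB}
\deg A=1+|\partial|+|W|+|Y|+|U|,\qquad \deg B=1+|\partial|+|W|+|X|+|Z| .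
\end{equation}
For later checks, note that $[P|I]\in\mathcal K$ requires one of the following:
\begin{equation}\label{eq:K}
|I|=1\ \text{and}\ P\in\{R\}\cup\{R^e:e\in\partial\},\qquad\text{or}\qquad |I|=2\ \text{and}\ P=R-w\ \text{with}\ w\in W .
\end{equation}
In particular, for $p\in R$ and $q\notin R\cup O$ we have $[R-p+q\,|\,o]\in\mathcal K$ only if $p\sim q$.

\paragraph{Tubes.} The remaining neighbors are $A_i$ with $i\in Y\cup U$ and $B_i$ with $i\in X\cup Z$. An \emph{$A$-system} is a family $(T_i)_{i\in Y\cup U}$ of connected sets of configurations with $A_i\in T_i$ that are pairwise disjoint and disjoint from $\mathcal K$. A \emph{$B$-system} is a family $(T_i)_{i\in X\cup Z}$ with the same properties for $B_i$. The members are called $A$-tubes and $B$-tubes. The index sets $Y\cup U$ and $X\cup Z$ are disjoint, so we may use the same letter for both. An $A$-tube may meet a $B$-tube; we want this to happen as often as possible, because of the following facts.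

\begin{lemma}\label{lem:tubes}
\begin{itemize}
\item[(F1)] A free $A$-tube is contained in $\mathcal C$ and a free $B$-tube in $\mathcal D$. So a free $A$-tube never meets a free $B$-tube.
\item[(F2)] Every $A$-system and every $B$-system contains a free tube. In particular, the index sets $Y\cup U$ and $X\cup Z$ are nonempty.
\item[(F3)] If only the tube with index $i_0$ is free in some $A$-system, then $\delta=\deg A$ and $S\subseteq\mathcal K\cup\bigcup_{i\ne i_0}T_i$. The same holds for $B$-systems with $\deg B$ in place of $\deg A$.
\end{itemize}
\end{lemma}

\begin{proof}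
(F1) A free $A$-tube is connected, misses $S$ and contains a neighbor of $A\in\mathcal C$; similarly for $B$.

For (F2) and (F3), the common sets together with the tubes of an $A$-system are $\deg A$ disjoint sets, by (\ref{eq:degAB}), and each common set meets $S$. Since $|S|<\delta\le\deg A$, some tube is free; if $Y\cup U$ were empty, the empty family would be an $A$-system without a free tube. If only $T_{i_0}$ is free, then the other $\deg A-1$ sets all meet $S$, and
\[
|S|\ge\deg A-1\ge\delta-1\ge|S| .
\]
So equality holds throughout, each of these sets contains exactly one element of $S$, and $S$ is contained in their union. The argument for $B$-systems is the same.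
\end{proof}

Let
\[
L=Z\cup U\cup W
\]
be the set of tokens of $R$ adjacent to the path. They are the natural helpers.

\section{A token next to the path}\label{sec:near}

In this section we assume $L\ne\emptyset$ and derive a contradiction. The girth gives some nonadjacencies: for all $y\in Y$, $x\in X$, $z\in Z$, $u\in U$, $w\in W$,
\begin{equation}\label{eq:nonadj}
z\not\sim y,\qquad u\not\sim x,\qquad w\not\sim y,\qquad w\not\sim x .
\end{equation}
Adjacency in the first two would give triangles with $a$ and $c$, respectively, and in the last two the $4$-cycles $w\,y\,a\,b$ and $w\,x\,c\,b$.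

We imitate Section~\ref{sec:idea}: the token of $A$ steps aside to $y$, and a helper $s\in L$ enters $O$ and leaves through $c$ to some $x$. The configurations $[R+y-s\,|\,o]$ on the way are in $\mathcal K$ if $s\sim y$, so we need $s\not\sim y$. For $A_u=[R-u|ac]$ the helper $u$ has already entered. Define
\begin{align*}
T_y&=\{[R+y|\emptyset]\}\cup\bigcup_{s\in L,\ s\not\sim y}\Big(\{[R+y-s|o]:o\in O\}\cup\{[R+y-s+x|\emptyset]:x\in X\}\Big),\\
T_u&=\{[R-u|ac],[R-u|bc]\}\cup\{[R-u-z|abc]:z\in Z\}\cup\{[R-u+x|o]:x\in X,\,o\in O\}
\end{align*}
for $y\in Y$, $u\in U$, and by reversal, for $x\in X$, $z\in Z$,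
\begin{align*}
T_x&=\{[R+x|\emptyset]\}\cup\bigcup_{s\in L,\ s\not\sim x}\Big(\{[R+x-s|o]:o\in O\}\cup\{[R+x-s+y|\emptyset]:y\in Y\}\Big),\\
T_z&=\{[R-z|ac],[R-z|ab]\}\cup\{[R-z-u|abc]:u\in U\}\cup\{[R-z+y|o]:y\in Y,\,o\in O\}.
\end{align*}

\begin{lemma}\label{lem:nearsystem}
$(T_i)_{i\in Y\cup U}$ is an $A$-system and $(T_i)_{i\in X\cup Z}$ is a $B$-system.
\end{lemma}

\begin{proof}
By reversal it is enough to consider the first family. Clearly $A_i\in T_i$.

\emph{Connected.} In $T_y$, starting from $[R+y|\emptyset]$, move $s$ to its neighbor in $O$, then within $O$, then $c\to x$. In $T_u$, the moves $a\to b$ and $z\to a$ give $[R-u|ac]\sim[R-u|bc]\sim[R-u-z|abc]$, and the moves $c\to x$, $a\to b$, $b\to c$ give $[R-u|ac]\sim[R-u+x|a]\sim[R-u+x|b]\sim[R-u+x|c]$.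

\emph{Pairwise disjoint.} If $[P|I]\in T_y$, then $P\cap Y=\{y\}$. If $[P|I]\in T_u$, then $P\cap Y=\emptyset$ and $(R\setminus P)\cap U=\{u\}$.

\emph{Disjoint from $\mathcal K$.} We use (\ref{eq:K}). The set $P=R$ never occurs. For $|I|=2$ only $P=R-u$ occurs, and $u\notin W$. For $|I|=1$ we have $P=R+y-s$ with $s\not\sim y$, or $P=R-u+x$ with $u\not\sim x$ by (\ref{eq:nonadj}); neither is of the form $R^e$.
\end{proof}

\begin{lemma}\label{lem:bad}
Every $A$-tube $T_i$ meets every $B$-tube $T_j$, except possibly when $(i,j)=(y,x)\in Y\times X$ is \emph{bad}, meaning that every $s\in L$ is adjacent to $y$ or to $x$. If $(y,x)$ is bad, then $W=\emptyset$, $Z\subseteq N(x)$, $U\subseteq N(y)$, $|Z|\le1$ and $|U|\le1$.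
\end{lemma}

\begin{proof}
By (\ref{eq:nonadj}) we have
\[
[R+y-z|a]\in T_y\cap T_z,\qquad [R-u+x|c]\in T_u\cap T_x,\qquad [R-u-z|abc]\in T_u\cap T_z ,
\]
and $[R+y-s+x|\emptyset]\in T_y\cap T_x$ whenever some $s\in L$ is adjacent to neither $y$ nor $x$. Let $(y,x)$ be bad. By (\ref{eq:nonadj}), an element of $W$ is adjacent to neither $y$ nor $x$, so $W=\emptyset$; elements of $Z$ are not adjacent to $y$, so they are adjacent to $x$; and elements of $U$ are not adjacent to $x$, so they are adjacent to $y$. Elements of $Z$ are common neighbors of $a$ and $x$, and elements of $U$ are common neighbors of $c$ and $y$. So (G2) gives $|Z|,|U|\le1$.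
\end{proof}

\begin{proposition}\label{prop:near}
The case $L\ne\emptyset$ cannot occur.
\end{proposition}

\begin{proof}
By (F2) there are a free $A$-tube and a free $B$-tube, and by (F1) they do not meet. So there is a bad pair. By Lemma~\ref{lem:bad} we have $W=\emptyset$ and $|Z|,|U|\le1$, and $Z\cup U=L\ne\emptyset$.

\medskip
\noindent\emph{Case 1: $Z=\{z\}$ and $U=\{u\}$.} In a bad pair $(y,x)$ we have $x\sim z$ and $y\sim u$. By (G2) applied to $z,c$ and to $u,a$, there is only one such $x$ and only one such $y$. So there is exactly one bad pair $(y_0,x_0)$. One helper is not enough for it, but two are: $z$ goes to $x_0$ as before, and then $u$ goes to $z$. Add to $T_{y_0}$ the configurations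
\[
[R+y_0+x_0-z-u\,|\,o]\ (o\in O)\qquad\text{and}\qquad[R+y_0+x_0-u\,|\,\emptyset].
\]
The tube stays connected: it contains $[R+y_0-z+x_0|\emptyset]$, as $z\not\sim y_0$, and from there we move $u\to c$, $c\to b$, $b\to a$, $a\to z$. We still have an $A$-system, because in the new configurations $P\cap Y=\{y_0\}$, and $R+y_0+x_0-z-u$ differs from $R$ in four elements and thus is neither $R$ nor of the form $R^e$. Since $u\not\sim x_0$, the last configuration is in $T_{x_0}$. Now every $A$-tube meets every $B$-tube, contradicting (F1) and (F2).

\medskip
\noindent\emph{Case 2: exactly one of $Z,U$ is nonempty.} By reversal we may assume $Z=\{z\}$ and $U=W=\emptyset$. Now $L=\{z\}$, and $(y,x)\in Y\times X$ is bad if and only if $x\sim z$. By (G2) applied to $z,c$, the bad pairs are the pairs $(y,x_0)$, $y\in Y$, where $x_0$ is the unique neighbor of $z$ in $X$. The only helper $z$ is adjacent to the waiting place $x_0$. We remedy this by letting the token at $x_0$ step on to a further vertex $q$ that is not adjacent to $z$; its existence will follow from the degree of $R+x_0$.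

\emph{Locating $S$.} By (F2) some $T_y$ is free. It meets every $B$-tube except $T_{x_0}$, so $T_{x_0}$ is the only free $B$-tube. By (F3) and (\ref{eq:degAB}),
\begin{equation}\label{eq:tight1}
\delta=\deg B=|\partial|+|X|+2,\qquad S\subseteq\mathcal K\cup\bigcup_{i\in(X\cup Z)\setminus\{x_0\}}T_i .
\end{equation}

\emph{Finding $q$.} Consider the configuration $D=R+x_0$. Its active edges are $x_0c$, $za$, the edges of $\partial$ not incident with $x_0$, and the edges $x_0q$ with $q\notin R\cup O$. So
\[
2+|\partial|-|N(x_0)\cap R|+|N(x_0)\setminus(R\cup O)|=\deg D\ge\delta=|\partial|+|X|+2 ,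
\]
and hence $|N(x_0)\setminus(R\cup O)|\ge|X|+|N(x_0)\cap R|\ge2$, as $x_0\in X$ and $z\in N(x_0)\cap R$. Choose $q\in N(x_0)\setminus(R\cup O)$. Then $q\notin X$ and $q\not\sim z$, by (G1) for the edges $cx_0$ and $zx_0$. Also $q\notin Y$, since otherwise $a\,z\,x_0\,q$ would be a $4$-cycle.

\emph{A new connected set.} Let
\[
T^*=\{[R+x_0|\emptyset],\ [R+q|\emptyset],\ [R+q-z|a]\}\cup\{[R+q-z+y|\emptyset]:y\in Y\}.
\]
It is connected by the moves $x_0\to q$, $z\to a$, $a\to y$. It is free, by (\ref{eq:tight1}). Indeed, it misses $\mathcal K$ because $q\not\sim z$. It misses $T_x$ for $x\in X\setminus\{x_0\}$, because there $P\cap X=\{x\}$, while in $T^*$ we have $P\cap X\subseteq\{x_0\}$. It misses $T_z$, where the sets $P$ are $R-z$ and $R-z+y$ and contain neither $x_0$ nor $q$, while the sets $P$ in $T^*$ contain $x_0$ or $q$. Since $B_{x_0}=[R+x_0|\emptyset]\in T^*$, we get $T^*\subseteq\mathcal D$.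

\emph{Contradiction.} Add to each $T_y$, $y\in Y$, the configuration $[R+q-z+y|\emptyset]$. It is adjacent, by $x_0\to q$, to $[R+y-z+x_0|\emptyset]\in T_y$, and it satisfies $P\cap Y=\{y\}$ and $I=\emptyset$. So we still have an $A$-system. By (F2) one of its tubes is free, and by (F1) it is contained in $\mathcal C$. But it meets $T^*\subseteq\mathcal D$.
\end{proof}

\section{All other tokens away from the path}\label{sec:far}

By Proposition~\ref{prop:near} we have $L=\emptyset$, that is, $Z=U=W=\emptyset$. So
\begin{equation}\label{eq:degfar}
\deg A=1+|\partial|+|Y|,\qquad\deg B=1+|\partial|+|X| ,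
\end{equation}
$A$-systems are indexed by $Y$ and $B$-systems by $X$, and $Y,X\ne\emptyset$ by (F2). The helper must now come from afar.

\subsection{Tubes with a distant helper}

Let $t\in R$ be a token at minimum distance $r$ from $O$ in $G$. As $G$ is connected and $R\ne\emptyset$, $r$ is finite, and $r\ge2$ as $L=\emptyset$. Let $t=p_0,p_1,\dots,p_r\in O$ be a shortest path from $t$ to $O$. Then $\mathrm{dist}(p_j,O)=r-j$. So for $1\le j\le r-1$ we have $p_j\notin R\cup O$, and $p_j\in Y\cup V\cup X$ if and only if $j=r-1$.

A vertex $y\in Y$ is useless as a waiting place if it blocks the path, that is, $y=p_{r-1}$, or if $y\sim t$, as $[R+y-t|o]$ is then in $\mathcal K$. So let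
\[
Y'=Y\setminus(N(t)\cup\{p_{r-1}\}),\qquad X'=X\setminus(N(t)\cup\{p_{r-1}\}).
\]
Then $|Y\setminus Y'|\le1$: if $r\ge3$, then $N(t)\cap Y=\emptyset$; if $r=2$, then $p_{r-1}=p_1\in N(t)$, so $Y\setminus Y'=N(t)\cap Y$, which has at most one element by (G2) for $t,a$. Likewise $|X\setminus X'|\le1$.

For $y\in Y'$ let
\begin{align*}
T_y=\{[R+y|\emptyset]\}&\cup\{[R+y-t+p_j|\emptyset]:1\le j\le r-1\}\\
&\cup\{[R+y-t|o]:o\in O\}\cup\{[R+y-t+x|\emptyset]:x\in X\},
\end{align*}
and let $T_y=\{[R+y|\emptyset]\}$ for $y\in Y\setminus Y'$. Define $T_x$, $x\in X$, by reversal, with the same $t$ and the same path.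

These are an $A$-system and a $B$-system. By reversal we check only the first. Each tube is connected: for $y\in Y'$, the token $t$ walks along the path, which avoids $R-t$ and $y$, into $O$, then moves within $O$, then $c\to x$. For $y\in Y'$ every $[P|I]\in T_y$ has
\begin{equation}\label{eq:Yprime}
P\cap Y'=\{y\},
\end{equation}
since no $p_j$ is in $Y'$; for the at most one $y\in Y\setminus Y'$ it has $P\cap Y'=\emptyset$. So the tubes are disjoint. They are disjoint from $\mathcal K$ by (\ref{eq:K}), because $y\not\sim t$ for $y\in Y'$.

\subsection{The count is tight}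

If $y\in Y'$ and $x\in X'$, then $T_y$ and $T_x$ meet in $[R-t+x+y|\emptyset]$. So by (F1) either no $T_y$ with $y\in Y'$ is free, or no $T_x$ with $x\in X'$ is free. By reversal assume the former. By (F2) and $|Y\setminus Y'|\le1$, there is a vertex $y_0$ such that $Y\setminus Y'=\{y_0\}$ and $T_{y_0}$ is the only free $A$-tube. By (F3), (\ref{eq:degfar}) and (\ref{eq:Yprime}),
\begin{equation}\label{eq:tight2}
\delta=\deg A=1+|\partial|+|Y|,\qquad S\subseteq\mathcal K\cup\{[P|I]:P\cap Y'\ne\emptyset\}.
\end{equation}

If $r\ge3$, then $N(t)\cap Y=\emptyset$, so $y_0=p_{r-1}$ and $p_r=a$. If $r=2$, then $y_0\in N(t)$ and $Y'=Y\setminus N(t)$ does not depend on the path; we may therefore replace the path by $t,y_0,a$ without affecting (\ref{eq:tight2}). So in all cases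
\[
p_{r-1}=y_0,\qquad p_r=a .
\]

As in Case 2 of Proposition~\ref{prop:near}, we consult a third configuration, now $D=R+y_0$. As $L=\emptyset$, its active edges are $y_0a$, the edges of $\partial$ not incident with $y_0$, and the edges $y_0q$ with $q\notin R\cup O$. So $\deg D\ge\delta$ reads
\[
1+|\partial|-|N(y_0)\cap R|+|N(y_0)\setminus(R\cup O)|\ge1+|\partial|+|Y| ,
\]
or
\begin{equation}\label{eq:exits}
|N(y_0)\setminus(R\cup O)|\ge|Y|+|N(y_0)\cap R| .
\end{equation}
The question is whether a token at $y_0$ can step aside to a vertex off the path. If it can, it clears the path for $t$, and the argument with meeting tubes can be completed; this is the next lemma. If it cannot, then $G$ and $S$ are very restricted near the path, and we connect $A$ to $B$ directly.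

\subsection{Stepping off the path}

\begin{lemma}\label{lem:noq}
$N(y_0)\setminus(R\cup O)\subseteq\{p_{r-2}\}$.
\end{lemma}

\begin{proof}
Suppose there is $q\in N(y_0)\setminus(R\cup O)$ with $q\ne p_{r-2}$. We first record three facts.
\begin{itemize}
\item $q\notin Y$, by (G1) for the edge $ay_0$. (Possibly $q\in X$.)
\item $q\ne p_j$ for $1\le j\le r-1$. As $\mathrm{dist}(q,O)\le2$, only $j=r-1$ and $j=r-2$ are possible, but $q\ne y_0=p_{r-1}$ and $q\ne p_{r-2}$.
\item $q\not\sim t$. If $r=2$, there would be a triangle $t\,y_0\,q$. If $r=3$, there would be a $4$-cycle $t\,p_1\,y_0\,q$. If $r\ge4$, then $q\sim t$ would give $\mathrm{dist}(t,O)\le3<r$.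
\end{itemize}
Let
\begin{align*}
T^*=\{[R+y_0|\emptyset],\ [R+q|\emptyset]\}&\cup\{[R+q-t+p_j|\emptyset]:1\le j\le r-1\}\\
&\cup\{[R+q-t|o]:o\in O\}\cup\{[R+q-t+x|\emptyset]:x\in X\setminus\{q\}\}.
\end{align*}
It is connected: $y_0\to q$; then $t$ walks along $p_1,\dots,p_{r-1}=y_0$, which is now unoccupied, to $a$, $b$, $c$; then $c\to x$. It is disjoint from $\mathcal K$ by (\ref{eq:K}) and $q\not\sim t$. In all its configurations $P\cap Y'=\emptyset$, because $q\notin Y$ and none of $y_0$, $p_j$, $x$ is in $Y'$. By (\ref{eq:tight2}), $T^*$ is free. As it contains $A_{y_0}=[R+y_0|\emptyset]$, we have $T^*\subseteq\mathcal C$.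

We construct a $B$-system all of whose tubes meet $T^*$. For $x\in X\setminus\{q\}$ let
\[
\widehat T_x=\{[R+x|\emptyset]\}\cup\{[R+x-t+p_j|\emptyset]:1\le j\le r-1\}\cup\{[R+x-t+q|\emptyset]\},
\]
and if $q\in X$ let $\widehat T_q=\{[R+q|\emptyset]\}$. No $p_j$ is in $X$, since $p_{r-1}=y_0\in Y$ and the other $p_j$ with $j\ge1$ are not adjacent to $O$, while $p_0=t\in R$. So $t$ can walk along the path to $p_{r-1}=y_0$ and then move $y_0\to q$, and the sets are connected. They are disjoint from $\mathcal K$ since $I=\emptyset$. They are pairwise disjoint, since $P\cap(X\setminus\{q\})$ is $\{x\}$ in $\widehat T_x$ and $\emptyset$ in $\widehat T_q$. So they form a $B$-system, and by (F2) and (F1) one of them is free and contained in $\mathcal D$. But $\widehat T_x$ meets $T^*$ in $[R+q-t+x|\emptyset]$ and $\widehat T_q$ meets it in $[R+q|\emptyset]$. As $T^*\subseteq\mathcal C$, this is a contradiction.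
\end{proof}

\subsection{The remaining rigid case}

If $r=2$, then $t\in N(y_0)\cap R$, so (\ref{eq:exits}) gives $|N(y_0)\setminus(R\cup O)|\ge2$, contradicting Lemma~\ref{lem:noq}. So $r\ge3$. Neighbors of $y_0$ have distance at most $2<r$ from $O$, so $N(y_0)\cap R=\emptyset$. Also $p_{r-2}\notin R\cup O$, so $N(y_0)\setminus(R\cup O)=\{p_{r-2}\}$ by Lemma~\ref{lem:noq}, and (\ref{eq:exits}) gives $|Y|=1$. Thus
\[
N(y_0)=\{a,p_{r-2}\},\qquad Y=\{y_0\},\qquad Y'=\emptyset,\qquad \delta=|\partial|+2,\qquad S\subseteq\mathcal K ,
\]
the last two by (\ref{eq:tight2}). Since $W=\emptyset$, (\ref{eq:K}) yields: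
\begin{equation}\label{eq:notS}
[P|I]\notin S\ \text{ whenever }|I|\ne1,\ \text{ and whenever } P\ne R \text{ and } P\ne R^e \text{ for all } e\in\partial .
\end{equation}
So $S$ is no obstacle while $O$ is empty, nor while $P$ is neither $R$ nor one move away from $R$. The plan is to take a token from $a$ to $y_0$, change $R$ by two moves, carry the token back through $a,b,c$ to some $x\in X$, and undo the two moves. In one special case the return has to be modified.

\emph{First move.} Let $e_1=tp_1\in\partial$, so $R^{e_1}=R-t+p_1$, and let $C_1=[R^{e_1}+y_0|\emptyset]$; here $p_1\ne p_{r-1}=y_0$ as $r\ge3$. By (\ref{eq:notS}), $[R+y_0|\emptyset]$ and $C_1$ are not in $S$, and $A\sim[R+y_0|\emptyset]\sim C_1$. So $C_1\in\mathcal C$.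

\emph{Second move.} We claim that there is an edge $h\ne e_1$ of $G$, with no end in $O\cup\{y_0\}$, that has exactly one end in $R^{e_1}$. If $r\ge4$, take $h=p_1p_2$; here $p_2\notin R\cup O$ and $p_2\ne p_{r-1}=y_0$. If $r=3$, then $\deg C_1\ge\delta=|\partial|+2\ge3$, so some edge $h$ other than $y_0a$ and $e_1$ is active at $C_1$. It has no end in $O$, since otherwise its other end would be in $C_1$; but tokens of $R$ have distance at least $3$ from $O$, $\mathrm{dist}(p_1,O)=2$, and the only neighbor of $y_0$ in $O$ is $a$. It is not incident with $y_0$, since $N(y_0)=\{a,p_1\}$ and the edge $y_0p_1$ has both ends in $C_1$. So $h$ has exactly one end in $R^{e_1}$.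

Let $R''=(R^{e_1})^h$. Then $R''\triangle R=e_1\triangle h\ne\emptyset$. If $e_1\cap h=\emptyset$, this set has four elements; otherwise it consists of the ends of a path of length two, which are nonadjacent by (G1). Since $R^e\triangle R=e$ consists of two adjacent vertices, $R''\ne R$ and $R''\ne R^e$ for all $e\in\partial$.

\emph{Crossing.} By (\ref{eq:notS}), the path
\[
C_1\sim[R''+y_0|\emptyset]\sim[R''|a]\sim[R''|b]\sim[R''|c]
\]
avoids $S$. So all these configurations are in $\mathcal C$. Pick $x\in X$. By (\ref{eq:notS}), $[R+x|\emptyset]\notin S$, and this configuration is adjacent to $B$, so it is in $\mathcal D$. Note that $x\notin R$, in particular $x\ne t$, and that $x\ne p_1$, as $\mathrm{dist}(p_1,O)=r-1\ge2$. So $x\notin R^{e_1}$ and $x\notin e_1$, and $x\in h$ if and only if $x\in R''$.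

\emph{Return, if $x\notin R''$.} Undoing the moves $h$ and $e_1$ we get
\[
[R''|c]\sim[R''+x|\emptyset]\sim[R^{e_1}+x|\emptyset]\sim[R+x|\emptyset],
\]
which avoids $S$ by (\ref{eq:notS}) and joins $\mathcal C$ to $\mathcal D$, a contradiction.

\emph{Return, if $x\in R''$.} Then $h$ joins $x$ to a vertex of $R^{e_1}$. This vertex is not in $R$, since it has distance at most $2<r$ from $O$; so it is $p_1$. Hence $h=p_1x$ and $R''=R-t+x$. Moreover $r-1=\mathrm{dist}(p_1,O)\le2$, so $r=3$ and $p_1=p_{r-2}\sim y_0$. The moves $t\to p_1$ and $p_1\to y_0$ give
\[
[R+x|\emptyset]\sim[R-t+p_1+x|\emptyset]\sim[R-t+y_0+x|\emptyset]=[R''+y_0|\emptyset].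
\]
By (\ref{eq:notS}) this avoids $S$, and it joins $\mathcal D$ to $\mathcal C$, a contradiction.

So the standing assumption $\kappa(F)<\delta$ is untenable, and Theorem~\ref{thm:main} is proved. \hfill$\square$

\section{Consequences}\label{sec:cons}

Let $\lambda$ denote edge-connectivity; recall that $\kappa\le\lambda\le\delta$ for every graph. Together with (\ref{eq:degree}), Theorem~\ref{thm:main} gives a complete classification over all graphs of girth at least five, connected or not, and all $k$.

\begin{theorem}\label{thm:class}
Let $G$ be a graph of order $n\ge2$ and girth at least five, possibly disconnected, and let $1\le k\le n-1$.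
\begin{itemize}
\item[(i)] If $G$ is connected and $2\le k\le n-2$, then
\[
\kappa(F_k(G))=\lambda(F_k(G))=\delta(F_k(G))=\min_{|T|=k}e(T,\overline T).
\]
\item[(ii)] If $G$ is connected and $k\in\{1,n-1\}$, then $\kappa(F_k(G))=\delta(F_k(G))$ if and only if $\kappa(G)=\delta(G)$. This can fail, so the range $2\le k\le n-2$ in Theorem~\ref{thm:main} cannot be enlarged.
\item[(iii)] If $G$ is disconnected, then $\kappa(F_k(G))=0$, and $\kappa(F_k(G))=\delta(F_k(G))$ if and only if some union of components of $G$ has exactly $k$ vertices.
\end{itemize}
\end{theorem}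

\begin{proof}
(i) This is Theorem~\ref{thm:main}, the inequalities $\kappa\le\lambda\le\delta$, and (\ref{eq:degree}).

(ii) We have $F_1(G)\cong G$, and $F_{n-1}(G)\cong F_1(G)$ by taking complements. Two disjoint $5$-cycles joined by an edge form a graph of girth five with $\kappa=1$ and $\delta=2$.

(iii) Let $H$ be a component of $G$ and $h=|V(H)|$, so $1\le h\le n-1$. Moves do not change $|C\cap V(H)|$, so this number is constant on components of $F_k(G)$. Over all $k$-sets $C$, its largest value is $\min(k,h)$ and its smallest is $\max(0,k+h-n)$. These are different, since $\min(k,h)>0$ and $k+h-n$ is smaller than both $k$ and $h$. So $F_k(G)$ is disconnected and $\kappa(F_k(G))=0$. Finally, by (\ref{eq:degree}), $\delta(F_k(G))=0$ if and only if $e(T,\overline T)=0$ for some $k$-set $T$, that is, if and only if some $k$-set is a union of components.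
\end{proof}

\begin{corollary}\label{cor:regular}
Let $G$ be connected and $r$-regular with finite girth $g\ge5$, and let $2\le k\le n-2$, where $n$ is the order of $G$.
\begin{itemize}
\item[(i)] If $k<g$, then $\kappa(F_k(G))=\lambda(F_k(G))=k(r-2)+2$.
\item[(ii)] If $k=g$ and $r\ge3$, then $\kappa(F_g(G))=\lambda(F_g(G))=g(r-2)$. For $r\ge3$ the inequality $g\le n-2$ holds automatically.
\end{itemize}
\end{corollary}

\begin{proof}
For a $k$-set $T$ we have $e(T,\overline T)=rk-2e(T)$, where $e(T)$ is the number of edges inside $T$. By Theorem~\ref{thm:class}(i) we have to maximize $e(T)$.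

If $k<g$, then $T$ induces a forest, so $e(T)\le k-1$. Equality holds for the vertex set of a subtree with $k$ vertices, which exists because $G$ is connected.

If $k=g$, then either $T$ induces a forest and $e(T)\le g-1$, or $T$ contains the vertex set of a cycle. This cycle has length $g$, hence spans $T$, and it has no chord, since a chord would create a shorter cycle. So $e(T)\le g$, with equality for the vertex set of a shortest cycle.

Now let $r\ge3$. A shortest cycle is chordless, so each of its vertices has a neighbor off the cycle. If only one vertex were off the cycle, it would be adjacent to all vertices of the cycle and $G$ would contain a triangle. So $n\ge g+2$.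
\end{proof}

\begin{thebibliography}{9}
\bibitem{FLT}
Ruy Fabila-Monroy, Jes\'us Lea\~nos, Ana Laura Trujillo-Negrete,
\emph{On the Connectivity of Token Graphs of Trees},
arXiv:2004.14526 (2020).
\end{thebibliography}
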